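\title{Quadratic generation of the moment ideal of a second-order local Dirac mixture}


\begin{abstract}
The moments $m_i=x^i+a\,i\,x^{i-1}+b\,i(i-1)x^{i-2}$, $0\le i\le d$, of the local mixtures $\delta_x+a\delta_x'+b\delta_x''$ parametrize the variety in $\mathbb P^d$ swept out by the osculating planes of the rational normal curve. Grosdos Koutsoumpelias and Wageringel conjectured that in characteristic zero and for $d\ge 12$ its ideal is generated by an explicit family of four-term quadrics. We prove this for all $d\ge 9$. The bound is sharp: for $4\le d\le 8$ the ideal is not generated by quadrics, and for $d=8$ it is minimally generated by six quadrics and one cubic. We also determine the Hilbert function for $d\ge5$. The coordinate ring is described as the kernel of a derivative between two modules of sections on $\mathbb P^1$; Koszul homology then bounds the degrees of the generators by three, and the cubics are counted with the representation theory of $\mathfrak{sl}_2$.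
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field of characteristic zero and $d\ge1$. The \emph{second-order local mixture} of the Dirac measure at $x$ is $\delta_x+a\,\delta_x'+b\,\delta_x''$. Up to the sign conventions for derivatives, which we absorb into the parameters, it acts on a polynomial $f$ by $f\mapsto f(x)+af'(x)+bf''(x)$, and its moments are its values on the monomials $t^i$:
\[
m_i=x^i+a\,i\,x^{i-1}+b\,i(i-1)\,x^{i-2},\qquad i=0,1,\dots,d .
\]
Let $\mathcal X_d\subset\mathbb P^d$ be the Zariski closure of the set of points $[m_0:\dots:m_d]$, $(x,a,b)\in\Bbbk^3$, and let $I=I_{2,d}$ be its homogeneous ideal in $S=\Bbbk[M_0,\dots,M_d]$. Equivalently, $I$ is the kernel of the ring map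
\[
M_i\longmapsto T\bigl(X^i+A\,i\,X^{i-1}+B\,i(i-1)X^{i-2}\bigr)\in\Bbbk[T,X,A,B].
\]
The elements of $I$ are the homogeneous relations that hold among the moments $m_0,\dots,m_d$ of every such mixture. We write $R=S/I$.

With $\gamma(x)=(1,x,\dots,x^d)$, the moment vector is $\gamma(x)+a\gamma'(x)+b\gamma''(x)$. For $a=b=0$ it traces the rational normal curve, whose ideal is generated by quadrics (Remark~\ref{rem:curve}). For $d\ge2$ and fixed $x$ it moves in the osculating plane of the curve, the plane spanned by $\gamma(x),\gamma'(x),\gamma''(x)$, so $\mathcal X_d$ is swept out by these planes. Do quadrics still suffice? For small $d$ they cannot: $\mathcal X_3=\mathbb P^3$, and the first quadric in $I$ appears for $d=6$, namely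
\[
M_0M_6-6M_1M_5+15M_2M_4-10M_3^2 .
\]
But the number of independent quadrics is $\binom{d-4}2$, which grows quadratically, while the codimension $d-3$ grows linearly. One guesses that quadrics suffice for large $d$, and one wants to know which quadrics and from which $d$ on.

For integers $i,j\ge0$ put
\begin{equation}\label{eq:G}
G_{i,j}=c_0M_{i+3}M_j+c_1M_{i+2}M_{j+1}+c_2M_{i+1}M_{j+2}+c_3M_iM_{j+3},
\end{equation}
where, with $r=j-i$,
\[
c_0=(r+1)(r+2),\quad c_1=-3(r-1)(r+2),\quad c_2=3(r+1)(r-2),\quad c_3=-(r-1)(r-2).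
\]
Call $G_{i,j}$ \emph{admissible} if $i\ge j-3$ and all indices that appear in \eqref{eq:G} are at most $d$, and let $J\subset S$ be the ideal generated by the admissible $G_{i,j}$. The quadric displayed above is $\frac12G_{3,0}$.

\medskip
\noindent\textbf{Conjecture} (Grosdos Koutsoumpelias and Wageringel \cite{GW})\textbf{.} \emph{For $d\ge12$ we have $I=J$.}
\medskip

We prove the conjecture and determine the exact range in which it holds.

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be a field of characteristic zero.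
\begin{itemize}
\item[(1)] If $d\ge9$, in particular if $d\ge12$, then $I=J$. The $\binom{d-4}2$ quadrics $G_{i,j}$ with $j\ge0$ and $j+3\le i\le d-3$ are a minimal generating set, and all other admissible $G_{i,j}$ lie in their span.
\item[(2)] For $d\ge1$, the ideal $I$ is generated by the admissible $G_{i,j}$ (equivalently, by quadrics) if and only if $d\le3$ or $d\ge9$.
\item[(3)] For $d=8$, $I$ is minimally generated by six quadrics and one cubic. For every $d\ge7$, $I$ is generated in degrees at most $3$.
\item[(4)] For $d\ge5$ and $n\ge1$,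
\[
\dim R_n=\bigl(n(d-2)+1\bigr)\binom{n+2}2-\bigl(n(d-1)-1\bigr)(n+1).
\]
\end{itemize}
\end{theorem}

The number $9$ can be seen by counting. For $4\le d\le7$ there are fewer quadrics than the codimension. For $d=8$ there are six quadrics in codimension five, but part (4) gives $\dim I_3=165-110=55$, while the products of nine variables with six quadrics span at most $54$ dimensions. For $d=9$ the corresponding numbers are $220-128=92$ and $100$. So $9$ is the first value $d\ge4$ that survives both counts, and the theorem says that there is no further obstruction.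

The proof has three steps. In Section~\ref{sec:sym} we view forms of degree $n$ as symmetric polynomials in $n$ variables; $I_2$ becomes the space of multiples of $(t_1-t_2)^6$, and $J=(I_2)$. In Sections~\ref{sec:kernel}--\ref{sec:hilbert} we construct an exact sequence $0\to R\to N\to Q\to0$ in which $N$ and $Q$ are modules of sections of vector bundles on $\mathbb P^1$. It yields the Hilbert function and shows that no generators of degree above $3$ are needed. In Section~\ref{sec:cubics} we bound $\dim S_3/J_3$ from above by $\dim R_3$, which forces $J_3=I_3$. Section~\ref{sec:eight} treats $d=8$.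

\medskip
\noindent\textbf{Conventions.} In each degree $I$ is the kernel of a linear map defined over $\mathbb Q$, and the $G_{i,j}$ have rational coefficients. All assertions of Theorem~\ref{thm:main} are therefore invariant under field extension, and \emph{we assume that $\Bbbk$ is algebraically closed}. Characteristic zero is used throughout: to average over symmetric groups, to divide in Euler's formula, and for the representation theory of $\mathfrak{sl}_2$. (In characteristic $2$ the term $b\,i(i-1)x^{i-2}$ vanishes identically and the variety is a different one.) Since $X,T,TA,TB$ are algebraically independent, $I$ is also the kernel of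
\begin{equation}\label{eq:param}
S\to\Bbbk[x,\lambda_0,\lambda_1,\lambda_2],\qquad M_i\longmapsto\lambda_0x^i+\lambda_1\,i\,x^{i-1}+\lambda_2\,i(i-1)x^{i-2},
\end{equation}
and this is the form we use. We put $V=S_1$ and $\mathfrak m=(M_0,\dots,M_d)$.

\section{Forms as symmetric polynomials}\label{sec:sym}

\subsection{The dictionary}

Identify $V$ with $\Bbbk[t]_{\le d}$ by $M_i\leftrightarrow t^i$. Then $V^{\otimes n}$ is the space of polynomials in $t_1,\dots,t_n$ of degree at most $d$ in each variable, and we identify $S_n$ with its subspace of symmetric polynomials: the monomial $M_{i_1}\cdots M_{i_n}$ corresponds to the $\mathfrak S_n$-average of $t_1^{i_1}\cdots t_n^{i_n}$. These averages form a basis of the symmetric polynomials in $V^{\otimes n}$. The product of $p\in S_n$ and $q\in S_{n'}$ is the $\mathfrak S_{n+n'}$-average of $p(t_1,\dots,t_n)\,q(t_{n+1},\dots,t_{n+n'})$.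

The map \eqref{eq:param} is induced by the linear map $L(f)=\lambda_0f(x)+\lambda_1f'(x)+\lambda_2f''(x)$ on $V$. It sends $p\in S_n$ to the result of applying $L$ in each variable:
\[
L^{\otimes n}(p)=\sum_{\alpha\in\{0,1,2\}^n}\lambda_{\alpha_1}\cdots\lambda_{\alpha_n}\;\partial^\alpha p(x,\dots,x).
\]
As $p$ is symmetric, $\partial^\alpha p(x,\dots,x)$ depends only on the numbers $n_0,n_1,n_2$ of entries of $\alpha$ equal to $0,1,2$. The coefficient of $\lambda_0^{n_0}\lambda_1^{n_1}\lambda_2^{n_2}$ is thus $\frac{n!}{n_0!\,n_1!\,n_2!}\,\partial^\alpha p(x,\dots,x)$, and the multinomial coefficient is nonzero in $\Bbbk$. Hence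
\begin{equation}\label{eq:I}
I_n=\bigl\{p\in S_n:\ \partial^\alpha p(x,\dots,x)=0\text{ identically in }x\text{, for all }\alpha\in\{0,1,2\}^n\bigr\}.
\end{equation}
The ideal has become a vanishing condition along the small diagonal $t_1=\dots=t_n$.

\subsection{The quadrics}

\begin{lemma}\label{lem:I2}
$I_2=\{p\in S_2:(t_1-t_2)^5\mid p\}=\{p\in S_2:(t_1-t_2)^6\mid p\}$. For $d\ge4$, $\dim I_2=\binom{d-4}2$.
\end{lemma}

\begin{proof}
Write $0\ne p\in S_2$ as $p=(t_1-t_2)^mh$ with $(t_1-t_2)\nmid h$. If $m$ were odd, $h$ would be antisymmetric, hence zero on the diagonal and divisible by $t_1-t_2$. So $m=2k$, and the two sets in the statement agree. If $m\ge6$, every derivative of order $|\alpha|\le4$ vanishes on the diagonal, so $p\in I_2$ by \eqref{eq:I}. If $k\le2$, then $\partial_1^k\partial_2^kp(x,x)=(-1)^k(2k)!\,h(x,x)\ne0$, so $p\notin I_2$. Finally $p/(t_1-t_2)^6$ ranges over the symmetric polynomials of degree at most $d-6$ in each of two variables, a space of dimension $\binom{d-4}2$.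
\end{proof}

For example, $(t_1-t_2)^6$ itself is $2M_6M_0-12M_5M_1+30M_4M_2-20M_3^2=G_{3,0}$.

\begin{lemma}\label{lem:G}
All admissible $G_{i,j}$ lie in $I_2$. For $d\ge4$, those with $j\ge0$ and $j+3\le i\le d-3$ form a basis of $I_2$. Hence $J=(I_2)$ for $d\ge4$.
\end{lemma}

\begin{proof}
The quadric $G_{i,j}$ corresponds to the homogeneous polynomial
\[
p=\tfrac12\sum_{k=0}^3c_k\bigl(t_1^{i+3-k}t_2^{j+k}+t_1^{j+k}t_2^{i+3-k}\bigr).
\]
To measure its order of vanishing along the diagonal we substitute $(t_1,t_2)=(e^\tau,e^{-\tau})$ in $\Bbbk[[\tau]]$. If $p=(t_1-t_2)^mh$ with $(t_1-t_2)\nmid h$, then $h$ is homogeneous, so $h(1,1)\neq0$, and $p(e^\tau,e^{-\tau})$ has order exactly $m$ in $\tau$. With $y_k=(r+2k-3)^2$,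
\[
p(e^\tau,e^{-\tau})=\sum_{k=0}^3c_k\cosh\bigl((r+2k-3)\tau\bigr)=\sum_{n\ge0}\frac{\tau^{2n}}{(2n)!}\sum_{k=0}^3c_ky_k^n .
\]
By Lemma~\ref{lem:I2} it suffices to show that $\sum_kc_ky_k^n=0$ for $n=0,1,2$.

If $y_0,\dots,y_3$ are distinct and $g$ is a polynomial of degree at most $2$, then $\sum_kg(y_k)/\prod_{l\ne k}(y_k-y_l)=0$: the sum is the coefficient of $y^3$ in the Lagrange interpolation polynomial of $g$ at the four nodes, which is $g$. Here $y_k-y_l=4(k-l)(r+k+l-3)$, so the products $\prod_{l\ne k}(y_k-y_l)$ for $k=0,1,2,3$ are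
\[
-384\,r(r-1)(r-2),\quad128\,r(r+1)(r-2),\quad-128\,r(r-1)(r+2),\quad384\,r(r+1)(r+2).
\]
Dividing $-384\,r(r^2-1)(r^2-4)$ by these four products gives exactly $c_0,c_1,c_2,c_3$. The three identities follow for $|r|\ge3$, and then for all $r$, because they are polynomial identities in $r$.

For $i\ge j+3$ the monomial $M_{i+3}M_j$ occurs in $G_{i,j}$ with coefficient $(i-j-1)(i-j-2)\ne0$, and the other three monomials have the same index sum and the smaller index differences $i-j+1$, $i-j-1$, $i-j-3$. Different pairs $(i,j)$ give different monomials $M_{i+3}M_j$, so these $G_{i,j}$ are linearly independent. Their number is the number of pairs with $0\le j\le i-3\le d-6$, which is $\binom{d-4}2=\dim I_2$.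
\end{proof}

The proof explains the coefficients: for $|r|\ge3$ a quadric on the four monomials of \eqref{eq:G} must satisfy three independent linear conditions, so $G_{i,j}$ is the only one in $I$ up to a scalar.

\begin{remark}\label{rem:other}
Replacing $r$ by $-r$ turns $(c_0,c_1,c_2,c_3)$ into $(-c_3,-c_2,-c_1,-c_0)$, so $G_{j,i}=-G_{i,j}$. For $r=0,1,2$ the coefficient vectors are $(2,6,-6,-2)$, $(6,0,-6,0)$, $(12,-12,0,0)$, and the terms cancel in pairs. So $G_{i,j}=0$ for $|i-j|\le2$, and every admissible $G_{i,j}$ is zero or, up to sign, an element of the basis. It is noted in \cite{GW} that an equivalent set of generators is given by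
\[
M_iM_{j+5}-5M_{i+1}M_{j+4}+10M_{i+2}M_{j+3}-10M_{i+3}M_{j+2}+5M_{i+4}M_{j+1}-M_{i+5}M_j .
\]
In the dictionary this is the average $\frac12(t_2-t_1)^5(t_1^it_2^j-t_1^jt_2^i)$ of $t_1^it_2^j(t_2-t_1)^5$; for $0\le i,j\le d-5$ these span $I_2$ by Lemma~\ref{lem:I2}.
\end{remark}

The count of quadrics settles all $d\le7$.

\begin{proposition}\label{prop:small}
For $1\le d\le3$, $I=J=0$. For $4\le d\le7$, $I$ is not generated by quadrics.
\end{proposition}

\begin{proof}
Consider $m_1=x+a$, $m_2=x^2+2ax+2b$, $m_3=x^3+3ax^2+6bx$. At $x=0$ their derivatives with respect to $b$, $a$, $x$ are the rows $(0,2,0)$, $(1,0,0)$, $(1,2a,6b)$, with determinant $-12b$. The Jacobian determinant is a nonzero polynomial, so $m_1,m_2,m_3$ are algebraically independent, and so are the images $T,Tm_1,Tm_2,Tm_3$ of $M_0,\dots,M_3$. Hence $I=0$ for $d\le3$, and $J\subset I$ by Lemma~\ref{lem:G}.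

For $d\ge3$ the domain $R$ embeds in $\Bbbk[T,X,A,B]$ and contains four algebraically independent elements, so $\dim R=4$ and $I$ has height $d-3$. By Krull's height theorem, a proper ideal generated by $s$ elements has height at most $s$. For $d=4,5,6,7$ we have $\dim I_2=0,0,1,3$, which is less than $d-3=1,2,3,4$.
\end{proof}

\subsection{Cubics generated by quadrics, and a test case}\label{sub:test}

The dictionary also describes the cubics that quadrics of this shape generate. Let $P=V^{\otimes3}$ be the space of polynomials in $t_1,t_2,t_3$ of degree at most $d$ in each variable, so $S_3=P^{\mathfrak S_3}$. For $m\ge1$ let $U^{(m)}\subset S_2$ consist of the elements divisible by $(t_1-t_2)^m$, let $W^{(m)}_{ij}\subset P$ consist of the elements divisible by $(t_i-t_j)^m$, and let $W^{(m)}=W^{(m)}_{12}+W^{(m)}_{13}+W^{(m)}_{23}$.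

\begin{lemma}\label{lem:W}
$S_1U^{(m)}=(W^{(m)})^{\mathfrak S_3}$, and $S_3/S_1U^{(m)}=(P/W^{(m)})^{\mathfrak S_3}$.
\end{lemma}

\begin{proof}
The space $S_1U^{(m)}$ is spanned by the $\mathfrak S_3$-averages of $p(t_1,t_2)\,t_3^c$ with $p\in U^{(m)}$, $c\le d$, and these lie in $(W^{(m)})^{\mathfrak S_3}$. Conversely, an element of $(W^{(m)})^{\mathfrak S_3}$ equals its own average, so it is a sum of averages of elements of the $W^{(m)}_{ij}$. Renaming variables does not change an average, so we may take these elements $g$ in $W^{(m)}_{12}$, and we may replace $g$ by its average over the transposition $(12)$, which is again in $W^{(m)}_{12}$. Then $g=\sum_cp_c(t_1,t_2)\,t_3^c$ with each $p_c$ symmetric and divisible by $(t_1-t_2)^m$, so the average of $g$ lies in $S_1U^{(m)}$. The second claim holds because taking invariants of a finite group is exact in characteristic zero.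
\end{proof}

The gain is that we may forget the symmetry and work in $P$, where divisibility by coprime factors allows inclusion--exclusion. The rational normal curve shows this in its simplest form.

\begin{example}\label{ex:curve}
Let $I^{(0)}$ be the kernel of $M_i\mapsto\lambda_0x^i$. Then $I^{(0)}_n=\{p\in S_n:p(x,\dots,x)=0\}$, so $I^{(0)}_2=U^{(1)}$, and restriction to the diagonal identifies $S_3/I^{(0)}_3$ with $\Bbbk[x]_{\le3d}$, of dimension $3d+1$. We show that $S_1I^{(0)}_2=I^{(0)}_3$. By Lemma~\ref{lem:W}, $S_3/S_1I^{(0)}_2$ is a subspace of $P/W^{(1)}$, which is a quotient of $P/(W^{(1)}_{12}+W^{(1)}_{13})$. An element of $W^{(1)}_{12}$ is $t_1-t_2$ times a polynomial of degrees at most $d-1,d-1,d$; so $\dim W^{(1)}_{12}=\dim W^{(1)}_{13}=d^2(d+1)$. An element of the intersection is $(t_1-t_2)(t_1-t_3)$ times a polynomial of degrees at most $d-2,d-1,d-1$. Therefore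
\[
\dim S_3/S_1I^{(0)}_2\le(d+1)^3-2d^2(d+1)+(d-1)d^2=3d+1=\dim S_3/I^{(0)}_3,
\]
and the inclusion $S_1I^{(0)}_2\subset I^{(0)}_3$ is an equality.
\end{example}

For $\mathcal X_d$ we have $I_2=U^{(5)}$ and the same plan applies, with two new difficulties. First, $\dim R_3$ is no longer evident; we will find $\dim R_3=18d-34$. Second, for $d\ge9$ the same count gives
\[
(d+1)^3-2(d-4)^2(d+1)+(d-9)(d-4)^2=75d-175,
\]
which is far too large, so the third subspace $W^{(5)}_{23}$ and the $\mathfrak S_3$-invariance must be used. Moreover, generators of degree $4$ and higher must be excluded. We begin with the structure of $R$.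

\section{The coordinate ring as the kernel of a derivative}\label{sec:kernel}

\subsection{The idea}

The ring $R$ is a subring of $\Bbbk[x,\lambda_0,\lambda_1,\lambda_2]$, and we look for the conditions that cut it out. Consider the parametrization $\pi=\lambda_0\gamma(x)+\lambda_1\gamma'(x)+\lambda_2\gamma''(x)$ of the cone over $\mathcal X_d$. Then $\partial_x\pi=\lambda_0\gamma'+\lambda_1\gamma''+\lambda_2\gamma'''$, while $\partial_{\lambda_1}\pi=\gamma'$ and $\partial_{\lambda_2}\pi=\gamma''$. So the derivation
\[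
\theta=\partial_x-\lambda_0\,\partial_{\lambda_1}-\lambda_1\,\partial_{\lambda_2}
\]
satisfies $\theta\pi=\lambda_2\gamma'''$: along the locus $\lambda_2=0$ of tangent lines, moving the point $x$ can be compensated to first order by moving inside the osculating plane. By the Leibniz rule, $\theta(g)|_{\lambda_2=0}=0$ for every $g\in R$. The model is the cusp, whose ring sits in an exact sequence
\[
0\to\Bbbk[y^2,y^3]\to\Bbbk[y]\xrightarrow{\;g\mapsto g'(0)\;}\Bbbk\to0
\]
of modules over $\Bbbk[y^2,y^3]$. We will show that for $d\ge5$ the condition $\theta(g)|_{\lambda_2=0}=0$, together with degree bounds in $x$, is the only one. To build in the degree bounds, that is, the behavior at $x=\infty$, we pass to homogeneous coordinates on $\mathbb P^1$.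

\subsection{The modules $N$ and $Q$}

Let $d\ge3$. Identify $V$ with $\Bbbk[z]_d=\Bbbk[z_0,z_1]_d$ by $M_i\leftrightarrow z_0^{d-i}z_1^i$, write $\partial_0,\partial_1$ for the partial derivatives in $z_0,z_1$, and write $f_0,f_1,f_{00},\dots$ for the derivatives of $f\in V$. Put
\[
N=\bigoplus_{n\ge0}\Bbbk[z]_{n(d-2)}\otimes\Bbbk[w_0,w_1,w_2]_n,\qquad
Q=\bigoplus_{n\ge1}\Bbbk[z]_{n(d-1)-2}\otimes\Bbbk[v_0,v_1]_n,
\]
with $Q_0=0$. The ring $N$ plays the role of $\Bbbk[y]$. Let $\Phi:S\to N$ be the ring map that sends $f\in V$ to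
\[
\varphi_f=f_{00}w_0+f_{01}w_1+f_{11}w_2 .
\]
It makes $N$ a graded $S$-module. It is injective on $V$, because $d(d-1)f=z_0^2f_{00}+2z_0z_1f_{01}+z_1^2f_{11}$ by Euler's formula; once we know the next lemma, this says $I_1=0$.

\begin{lemma}\label{lem:ker}
$\ker\Phi=I$. Thus $R=\Phi(S)\subset N$.
\end{lemma}

\begin{proof}
Setting $z_0=1$, $z_1=x$ embeds $N$ in $\Bbbk[x,w_0,w_1,w_2]$, since it is injective on each $N_n$ and preserves the degree in $w_0,w_1,w_2$. It sends $\varphi_{M_i}$ to
\[
(d-i)(d-i-1)x^iw_0+i(d-i)x^{i-1}w_1+i(i-1)x^{i-2}w_2 .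
\]
Since $(d-i)(d-i-1)=d(d-1)-2(d-1)i+i(i-1)$ and $i(d-i)=(d-1)i-i(i-1)$, this equals $\lambda_0x^i+\lambda_1ix^{i-1}+\lambda_2i(i-1)x^{i-2}$ with
\begin{equation}\label{eq:lambda}
\lambda_0=d(d-1)w_0,\qquad\lambda_1=(d-1)(w_1-2xw_0),\qquad\lambda_2=w_2-xw_1+x^2w_0 .
\end{equation}
This change of variables is triangular with nonzero constants on the diagonal, so $\Bbbk[x,w_0,w_1,w_2]=\Bbbk[x,\lambda_0,\lambda_1,\lambda_2]$, and $\Phi$ becomes the map \eqref{eq:param}.
\end{proof}

Restriction to $\lambda_2=0$ is given in homogeneous form by the $\Bbbk[z]$-algebra map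
\[
\rho:\Bbbk[z][w_0,w_1,w_2]\to\Bbbk[z][v_0,v_1],\qquad w_0\mapsto z_0v_0,\quad w_1\mapsto z_1v_0+z_0v_1,\quad w_2\mapsto z_1v_1 .
\]
Indeed, for $z_0=1$, $z_1=x$ it is surjective and sends $\lambda_2$ to $xv_1-x(xv_0+v_1)+x^2v_0=0$. By Euler's formula for $f_0$ and $f_1$,
\[
\rho(\varphi_f)=(z_0f_{00}+z_1f_{01})v_0+(z_0f_{01}+z_1f_{11})v_1=(d-1)(f_0v_0+f_1v_1).
\]
This has bidegree $(d-1,1)$ in $(z,v)$, so $S$ acts on $Q$ through $\rho\Phi$.

\subsection{The map $\psi$}

For $g\in N_n$ put
\begin{align*}
\Psi_0g&=\rho(\partial_0g)-(d-2)\bigl(v_0\,\rho(\partial_{w_0}g)+v_1\,\rho(\partial_{w_1}g)\bigr),\\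
\Psi_1g&=\rho(\partial_1g)-(d-2)\bigl(v_0\,\rho(\partial_{w_1}g)+v_1\,\rho(\partial_{w_2}g)\bigr).
\end{align*}
Both have bidegree $(n(d-1)-1,n)$, and both are derivations along $\rho$: $\Psi_k(gg')=\rho(g)\Psi_k(g')+\rho(g')\Psi_k(g)$. They kill the $\varphi_f$, because Euler's formula for the second derivatives of $f$ gives
\begin{align*}
\rho(\partial_0\varphi_f)&=(z_0f_{000}+z_1f_{001})v_0+(z_0f_{001}+z_1f_{011})v_1=(d-2)(f_{00}v_0+f_{01}v_1),\\
\rho(\partial_1\varphi_f)&=(z_0f_{001}+z_1f_{011})v_0+(z_0f_{011}+z_1f_{111})v_1=(d-2)(f_{01}v_0+f_{11}v_1).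
\end{align*}
The two derivations express one condition. Since $g$ has degree $n(d-2)$ in $z$ and degree $n$ in $w_0,w_1,w_2$,
\[
z_0\Psi_0g+z_1\Psi_1g=\rho(z_0\partial_0g+z_1\partial_1g)-(d-2)\,\rho\Bigl(\sum_{j=0}^2w_j\partial_{w_j}g\Bigr)=n(d-2)\rho(g)-(d-2)n\,\rho(g)=0 .
\]
As $z_0,z_1$ are coprime, there is a unique $\psi(g)\in Q_n$ with
\[
\Psi_0g=z_1\psi(g),\qquad\Psi_1g=-z_0\psi(g);
\]
for $n=0$, $\psi(g)=0$. One degree in $z$ is lost by differentiating and one by dividing, which accounts for the shift $-2$ in the definition of $Q$. The map $\psi:N\to Q$ is graded and $S$-linear, since $\Psi_k(\varphi_fg)=\rho(\varphi_f)\Psi_k(g)$. As $\psi(1)=0$, we get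
\[
R=\Phi(S)\cdot1\subset\ker\psi .
\]
In the chart $z_0=1$, $-\psi=\Psi_1$ is the map $g\mapsto\theta(g)|_{\lambda_2=0}$: both are derivations along $\rho$, both send $x$ to $1$, and both kill $\lambda_0$, $\lambda_0x+\lambda_1$, $\lambda_0x^2+2\lambda_1x+2\lambda_2$, which together with $x$ generate the polynomial ring.

In degree one, $\psi$ is the obstruction for a triple of forms to be a Hessian.

\begin{lemma}\label{lem:deg1}
For $g=g_0w_0+g_1w_1+g_2w_2\in N_1$ we have $\psi(g)=(\partial_0g_1-\partial_1g_0)v_0+(\partial_0g_2-\partial_1g_1)v_1$. The map $\psi_1:N_1\to Q_1$ is surjective with kernel $\Phi(V)=R_1$.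
\end{lemma}

\begin{proof}
By Euler's formula, the coefficient of $v_0$ in $\Psi_0g$ is $z_0\partial_0g_0+z_1\partial_0g_1-(d-2)g_0=z_1(\partial_0g_1-\partial_1g_0)$, and that of $v_1$ is $z_0\partial_0g_1+z_1\partial_0g_2-(d-2)g_1=z_1(\partial_0g_2-\partial_1g_1)$. This is the formula.

If forms $p,q$ of degree $k$ satisfy $\partial_0q=\partial_1p$, then $h=(z_0p+z_1q)/(k+1)$ satisfies $(k+1)\partial_0h=p+z_0\partial_0p+z_1\partial_1p=(k+1)p$ and $(k+1)\partial_1h=z_0\partial_0q+q+z_1\partial_1q=(k+1)q$. Now let $\psi(g)=0$. Then $(g_0,g_1)=(\partial_0h,\partial_1h)$ and $(g_1,g_2)=(\partial_0\tilde h,\partial_1\tilde h)$ for forms $h,\tilde h$ of degree $d-1$. Since $\partial_0\tilde h=g_1=\partial_1h$, also $(h,\tilde h)=(f_0,f_1)$ for some $f\in V$, and $g=\varphi_f$. So the kernel is $\Phi(V)$, of dimension $d+1$, and the image has dimension $3(d-1)-(d+1)=2(d-2)=\dim Q_1$.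
\end{proof}

\section{Koszul homology of $N$ and $Q$}\label{sec:koszul}

To pass from degree one to all degrees we need to know in which degrees $N$, $Q$, $\ker\psi$ and $I$ are generated. These are questions about $\operatorname{Tor}$ groups, and for $N$ and $Q$ they become questions about cohomology on $\mathbb P^1$. In this section $d\ge3$.

\subsection{Standard facts}

For a graded $S$-module $M$ write $\operatorname{Tor}_i(M)=\operatorname{Tor}_i^S(M,\Bbbk)$. It is computed by the Koszul resolution of $\Bbbk$: $\operatorname{Tor}_i(M)_n$ is the homology at the middle term of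
\[
\Lambda^{i+1}V\otimes M_{n-i-1}\to\Lambda^iV\otimes M_{n-i}\to\Lambda^{i-1}V\otimes M_{n-i+1},
\]
where $f_1\wedge\dots\wedge f_i\otimes\mu\mapsto\sum_k(-1)^{k-1}f_1\wedge\cdots\widehat{f_k}\cdots\wedge f_i\otimes f_k\mu$. In particular $\operatorname{Tor}_0(M)_n=M_n/VM_{n-1}$ measures the minimal generators of $M$ of degree $n$, and the sequence $0\to I\to S\to R\to0$ gives $\operatorname{Tor}_1(R)_n=(I/\mathfrak mI)_n$. A short exact sequence of graded modules gives a long exact sequence of $\operatorname{Tor}$ groups.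

On $\mathbb P^1$ we use: $H^0(\mathcal O(k))=\Bbbk[z]_k$; $H^1(\mathcal O(k))=0$ for $k\ge-1$; $H^j=0$ for $j\ge2$; Serre duality $H^1(\mathcal E(-2))^*\cong H^0(\mathcal E^*)$, natural in the vector bundle $\mathcal E$; and the fact that if $0\to\mathcal F\to\mathcal A^0\to\mathcal A^1\to\cdots$ is exact and every $\mathcal A^j$ has vanishing higher cohomology (an \emph{acyclic resolution}), then $H^j(\mathcal F)$ is the cohomology of the complex $\Gamma(\mathcal A^\bullet)$ in place $j$.

\subsection{The Koszul complex of a quotient bundle}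

Let $0\to\mathcal K\to V\otimes\mathcal O\to\mathcal P\to0$ be an exact sequence of vector bundles on $\mathbb P^1$ and $\mathcal L$ a line bundle. Then $M=\bigoplus_nH^0(\operatorname{Sym}^n\mathcal P\otimes\mathcal L)$ is a graded $S$-module, on which $f\in V$ acts by multiplication with its image in $H^0(\mathcal P)$. Fix $n\ge1$ and put $\mathcal T_i=\Lambda^iV\otimes\operatorname{Sym}^{n-i}\mathcal P\otimes\mathcal L$. With the Koszul differentials, the sequence
\begin{equation}\label{eq:koszul}
0\to\Lambda^n\mathcal K\otimes\mathcal L\to\mathcal T_n\to\mathcal T_{n-1}\to\cdots\to\mathcal T_0\to0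
\end{equation}
is exact. Indeed, locally $V\otimes\mathcal O\cong\mathcal K\oplus\mathcal P$, so $\Lambda^iV\otimes\mathcal O=\bigoplus_k\Lambda^k\mathcal K\otimes\Lambda^{i-k}\mathcal P$, and since $\mathcal K\to\mathcal P$ is zero, $\mathcal T_\bullet$ is the direct sum over $k$ of $\Lambda^k\mathcal K\otimes\mathcal L$ tensored with the complex $\Lambda^\bullet\mathcal P\otimes\operatorname{Sym}^{n-k-\bullet}\mathcal P$. The latter is the degree $n-k$ strand of the Koszul resolution over $\operatorname{Sym}\mathcal P$, which is exact for $k<n$; the summand $k=n$ is $\Lambda^n\mathcal K\otimes\mathcal L$ in place $n$. Taking sections, $\Gamma(\mathcal T_i)=\Lambda^iV\otimes M_{n-i}$, and the homology of $\Gamma(\mathcal T_\bullet)$ at $\Gamma(\mathcal T_i)$ is $\operatorname{Tor}_i(M)_n$.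

\begin{remark}\label{rem:curve}
For $\mathcal P=\mathcal O(d)$ and $\mathcal L=\mathcal O$ the module $M=\bigoplus_n\Bbbk[z]_{nd}$ is the coordinate ring $S/I^{(0)}$ of the rational normal curve. All $\mathcal T_i$ are acyclic, so $\operatorname{Tor}_1(M)_n=H^{n-1}(\Lambda^n\mathcal K)=0$ for $n\ge3$, and $I^{(0)}$ is generated by quadrics. The module $N$ behaves in the same way. The whole difficulty for $\mathcal X_d$ is that $R\ne N$.
\end{remark}

Let $\mathcal P_2=\mathcal O(d-2)\otimes\langle w_0,w_1,w_2\rangle$ and $\mathcal P_1=\mathcal O(d-1)\otimes\langle v_0,v_1\rangle$, with the maps $V\otimes\mathcal O\to\mathcal P_2$, $f\mapsto\varphi_f$, and $V\otimes\mathcal O\to\mathcal P_1$, $f\mapsto\rho(\varphi_f)$. Both are surjective on every fiber. At the point $[1:x]$ the value of $\varphi_f$ is $\lambda_0f(x)+\lambda_1f'(x)+\lambda_2f''(x)$ by the proof of Lemma~\ref{lem:ker}, with $f$ dehomogenized; the polynomials $1$, $t-x$, $(t-x)^2$ give $\lambda_0,\lambda_1,2\lambda_2$, a basis of $\langle w_0,w_1,w_2\rangle$ by \eqref{eq:lambda}.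 At $[0:1]$ the forms $z_0^2z_1^{d-2}$, $z_0z_1^{d-1}$, $z_1^d$ give $2w_0$, $(d-1)w_1$, $d(d-1)w_2$. The second map is the first one followed by $\rho$, and $z_0v_0$, $z_1v_0+z_0v_1$, $z_1v_1$ span $\langle v_0,v_1\rangle$ whenever $(z_0,z_1)\ne(0,0)$. Let $\mathcal K_2,\mathcal K_1$ be the kernels. The fiber of $\mathcal K_1$ at $p\in\mathbb P^1$ is the space of $f$ with $f_0(p)=f_1(p)=0$, that is, with a double root at $p$; it equals $\ell_p^2\,\Bbbk[z]_{d-2}$, where $\ell_p$ is the linear form vanishing at $p$. The modules attached to $(\mathcal P_2,\mathcal O)$ and $(\mathcal P_1,\mathcal O(-2))$ are $N$ and $Q$; note $H^0(\mathcal O(-2))=0=Q_0$.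

\begin{proposition}\label{prop:tor}
Let $d\ge3$.
\begin{itemize}
\item[(a)] $\operatorname{Tor}_i(N)_n=0$ for $n\ge i+2$.
\item[(b)] $\operatorname{Tor}_i(Q)_n=0$ for $n\ge i+3$.
\item[(c)] Let $n\ge2$. If the subspaces $\Lambda^n(\ell_p^2\,\Bbbk[z]_{d-2})$, $p\in\mathbb P^1$, span $\Lambda^nV$, then $\operatorname{Tor}_{n-2}(Q)_n=0$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Each $\mathcal T_i$ is a sum of copies of $\mathcal O((n-i)(d-2))$, so \eqref{eq:koszul} is an acyclic resolution of $\Lambda^n\mathcal K_2$, and $\operatorname{Tor}_i(N)_n=H^{n-i}(\Lambda^n\mathcal K_2)$. This vanishes for $n-i\ge2$.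

(b), (c) Let $n\ge2$. For $i<n$, $\mathcal T_i$ is a sum of copies of $\mathcal O((n-i)(d-1)-2)$, of degree at least $d-3\ge0$, hence acyclic. But $\mathcal T_n=\Lambda^nV\otimes\mathcal O(-2)$ has $H^1\ne0$ in general, so we cut the resolution one step earlier: $\mathcal T_{n-1}\to\cdots\to\mathcal T_0$ is an acyclic resolution of $\mathcal G=\mathcal T_n/\Lambda^n\mathcal K_1(-2)$. Thus $\operatorname{Tor}_i(Q)_n=H^{n-1-i}(\mathcal G)$ for $i\le n-2$, which proves (b). Since $H^2=0$,
\[
\operatorname{Tor}_{n-2}(Q)_n=H^1(\mathcal G)=\operatorname{coker}\bigl(H^1(\Lambda^n\mathcal K_1(-2))\to\Lambda^nV\otimes H^1(\mathcal O(-2))\bigr).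
\]
By Serre duality, the dual of this cokernel is the kernel of $\Lambda^nV^*\to H^0(\Lambda^n\mathcal K_1^*)$, which is the space of linear functionals on $\Lambda^nV$ that vanish on every fiber of $\Lambda^n\mathcal K_1$. This proves (c).
\end{proof}

\subsection{Wedge powers of forms with a double root}

The spanning condition in (c) is a statement about alternating polynomials, and it is the source of the bounds $d\ge5$ and $d\ge7$ in Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:span}
If $n\ge2$ and $d+1-n\ge\lfloor n/2\rfloor+2$, then $\operatorname{Tor}_{n-2}(Q)_n=0$. In particular $\operatorname{Tor}_0(Q)_2=0$ for $d\ge4$, $\operatorname{Tor}_1(Q)_3=0$ for $d\ge5$, and $\operatorname{Tor}_2(Q)_4=0$ for $d\ge7$.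
\end{lemma}

\begin{proof}
Dehomogenize, so that $V=\Bbbk[t]_{\le d}$, and put $\nu=d+1-n$. Let $\Sigma_k$ be the space of symmetric polynomials in $t_1,\dots,t_n$ of degree at most $k$ in each variable. The map $f_1\wedge\dots\wedge f_n\mapsto\det(f_i(t_j))$ identifies $\Lambda^nV$ with the alternating polynomials of degree at most $d$ in each variable. These are the multiples of the Vandermonde determinant $\Delta$, which has degree $n-1$ in each variable, so $\Lambda^nV=\Delta\,\Sigma_\nu$. For $x\in\Bbbk$, pulling the factor $(t_j-x)^2$ out of the $j$th column gives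
\[
\Lambda^n\bigl((t-x)^2\,\Bbbk[t]_{\le d-2}\bigr)=E(x)^2\Delta\,\Sigma_{\nu-2},\qquad E(x)=\prod_{j=1}^n(t_j-x)=\sum_{j=0}^n(-x)^{n-j}e_j,
\]
where $e_j$ are the elementary symmetric polynomials and $e_0=1$. Now $E(x)^2=\sum_{s=0}^{2n}(-x)^{2n-s}h_s$ with $h_s=\sum_{i+j=s}e_ie_j$. As $\Bbbk$ is infinite, the polynomials $E(x)^2$, $x\in\Bbbk$, have the same span as $h_0,\dots,h_{2n}$. By Proposition~\ref{prop:tor}(c) it suffices to prove $\sum_sh_s\Sigma_{\nu-2}=\Sigma_\nu$.

The monomials of degree at most $k$ in $e_1,\dots,e_n$ are linearly independent, lie in $\Sigma_k$ because each $e_j$ has degree one in each variable, and number $\binom{k+n}n=\dim\Sigma_k$. So $\Sigma_k\cong\Bbbk[e_0,\dots,e_n]_k$, where $e_0$ is now a homogenizing variable, and these identifications respect products. We must show that the ideal $(h_0,\dots,h_{2n})$ of $\Bbbk[e_0,\dots,e_n]$ contains every monomial of degree $\nu\ge\lfloor n/2\rfloor+2$.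

A subset of $\{0,\dots,n\}$ without two adjacent elements has at most $\lfloor n/2\rfloor+1$ elements. So a monomial of degree $\nu$ is divisible by some $e_i^2$ or some $e_ie_{i+1}$. We have
\[
h_{2i}=e_i^2+2\sum_{k\ge1}e_{i-k}e_{i+k},\qquad h_{2i+1}=2e_ie_{i+1}+2\sum_{k\ge1}e_{i-k}e_{i+1+k},
\]
with $e_j=0$ for $j\notin\{0,\dots,n\}$. Modulo the ideal we can therefore replace the factor by a combination, possibly empty, of products with the same index sum and with indices further apart, hence with a larger sum of squared indices. So each monomial of degree $\nu$ is congruent to a combination of monomials of degree $\nu$ with a strictly larger sum of squared indices. There are finitely many such monomials, and descending induction on that sum shows that all of them lie in the ideal.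
\end{proof}

For $n=2$ the ideal is $(e_0^2,\ e_0e_1,\ e_1^2+2e_0e_2,\ e_1e_2,\ e_2^2)$. In degree $2$ the class of $e_0e_2$ survives; in degree $3$ nothing does.

\section{The Hilbert function and the degrees of the generators}\label{sec:hilbert}

\begin{proposition}\label{prop:exact}
For $d\ge5$ the sequence $0\to R\to N\xrightarrow{\ \psi\ }Q\to0$ is exact.
\end{proposition}

\begin{proof}
\emph{Surjectivity.} We have $\operatorname{Tor}_0(Q)_n=0$ for $n\ge3$ by Proposition~\ref{prop:tor}(b) and for $n=2$ by Lemma~\ref{lem:span}, and $Q_0=0$. So $Q$ is generated by $Q_1$, which lies in the image by Lemma~\ref{lem:deg1}. This step needs only $d\ge4$.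

\emph{The kernel.} Put $R'=\ker\psi\supset R$. For $n\ge3$ consider the exact sequence
\[
\operatorname{Tor}_1(Q)_n\to\operatorname{Tor}_0(R')_n\to\operatorname{Tor}_0(N)_n .
\]
The right term vanishes by Proposition~\ref{prop:tor}(a). The left term vanishes by Proposition~\ref{prop:tor}(b) for $n\ge4$, and by Lemma~\ref{lem:span} for $n=3$; here $d\ge5$ is used. So the $S$-module $R'$ is generated in degrees at most $2$, and it suffices to compare $R$ and $R'$ there. We have $R'_0=\Bbbk=R_0$, and $R'_1=R_1$ by Lemma~\ref{lem:deg1}. In degree $2$,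
\[
\dim R'_2=6(2d-3)-3(2d-3)=6d-9,\qquad\dim R_2=\binom{d+2}2-\binom{d-4}2=6d-9,
\]
the latter by Lemma~\ref{lem:I2}. Hence $R'=R$.
\end{proof}

Since $\dim N_n=(n(d-2)+1)\binom{n+2}2$ and $\dim Q_n=(n(d-1)-1)(n+1)$ for $n\ge1$, this proves part (4) of Theorem~\ref{thm:main}. In particular,
\begin{equation}\label{eq:R3}
\dim R_3=10(3d-5)-4(3d-4)=18d-34\qquad(d\ge5).
\end{equation}

\begin{remark}\label{rem:four}
For $d=4$ the map $\psi$ is still surjective, so $\dim(\ker\psi)_3=38>35=\dim S_3$ and $R\ne\ker\psi$. In $\mathbb P^4$ any two osculating planes meet, so functions in $R$ take matching values at points over different $x$, a condition that the derivative $\psi$ does not see.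
\end{remark}

\begin{proposition}\label{prop:deg3}
For $d\ge7$, $I$ is generated in degrees at most $3$.
\end{proposition}

\begin{proof}
For $n\ge4$, Proposition~\ref{prop:exact} gives the exact sequence
\[
\operatorname{Tor}_2(Q)_n\to\operatorname{Tor}_1(R)_n\to\operatorname{Tor}_1(N)_n .
\]
The right term vanishes by Proposition~\ref{prop:tor}(a). The left term vanishes by Proposition~\ref{prop:tor}(b) for $n\ge5$, and by Lemma~\ref{lem:span} for $n=4$; here $d\ge7$ is used. So $(I/\mathfrak mI)_n=0$ for $n\ge4$.
\end{proof}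

\begin{remark}\label{rem:six}
The conclusion fails for $d=5$ and $d=6$. For $d=5$, $\dim R_3=56=\dim S_3$, so $I\ne0$ has no elements of degree at most $3$. For $d=6$, part (4) gives $\dim I_3=84-74=10$ and $\dim I_4=210-160=50$. The single quadric accounts for $7$ of the $10$ cubics, and the quadric and three further cubics generate at most $28+3\cdot7=49$ quartics.
\end{remark}

For $n=3$ the same sequence leads to $\operatorname{Tor}_2(Q)_3$, about which Section~\ref{sec:koszul} gives no vanishing. For the cubics we return to the method of Example~\ref{ex:curve}.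

\section{The cubics}\label{sec:cubics}

Put $W_{ij}=W^{(5)}_{ij}$ and $W=W^{(5)}$. By Lemmas~\ref{lem:I2}, \ref{lem:G} and \ref{lem:W},
\begin{equation}\label{eq:J3}
J_3=S_1I_2=W^{\mathfrak S_3},\qquad S_3/J_3=(P/W)^{\mathfrak S_3}\subset P/W .
\end{equation}
We want $\dim S_3/J_3\le18d-34$. Three subspaces do not obey inclusion--exclusion, and the degree bounds in $P$ make a direct computation depend on $d$. The action of $\mathfrak{sl}_2$ removes both problems: two of the subspaces already show that only irreducible modules with highest weight vectors of degree at most $8$ occur, and in such low degrees the bounds are vacuous.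

\subsection{The action of $\mathfrak{sl}_2$}

For $a\ge0$ let $V_a=\Bbbk[t]_{\le a}$ with raising operator $E=\partial_t$, lowering operator $F=at-t^2\partial_t$ and weight operator $H=[E,F]=a-2t\partial_t$. The monomial $t^i$ has weight $a-2i$, and $V_a$ is the irreducible $\mathfrak{sl}_2$-module of dimension $a+1$. Put $V_a=0$ for $a<0$. We recall: every finite-dimensional module is a direct sum of modules $V_a$; the multiplicity of $V_a$ is the dimension of the weight space for $a$ minus that for $a+2$; a nonzero vector of weight $a$ killed by $E$ generates a copy of $V_a$; the character $\chi_a=q^a+q^{a-2}+\dots+q^{-a}$ of $V_a$ satisfies the Clebsch--Gordan formula $\chi_a\chi_b=\sum_{i=0}^{\min(a,b)}\chi_{a+b-2i}$; and the $\chi_a$, $a\ge0$, are linearly independent, so a module is determined by its character. Put $\chi_{-1}=0$. Removing the terms with $i\ge5$ from the Clebsch--Gordan sum gives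
\begin{equation}\label{eq:CG}
\chi_a\chi_b-\chi_{a-5}\chi_{b-5}=\sum_{i=0}^4\chi_{a+b-2i}\qquad(a,b\ge4);
\end{equation}
for $\min(a,b)=4$ there is nothing to remove, and $\chi_{-1}=0$.

Let $P(a,b,c)=V_a\otimes V_b\otimes V_c$ be the space of polynomials of degrees at most $a,b,c$ in $t_1,t_2,t_3$, so $P=P(d,d,d)$. On $P$ the operators $E=\partial_1+\partial_2+\partial_3$ and $F=\sum_i(d\,t_i-t_i^2\partial_i)$ are symmetric, so the actions of $\mathfrak{sl}_2$ and $\mathfrak S_3$ commute. The weight space of $P$ for the weight $3d-2k$ consists of the homogeneous elements of degree $k$.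

\begin{lemma}\label{lem:equi}
For $a,b,c\ge0$, multiplication by $t_1-t_2$ is an injective $\mathfrak{sl}_2$-equivariant map $P(a,b,c)\to P(a+1,b+1,c)$, and likewise for the other two pairs of variables.
\end{lemma}

\begin{proof}
It commutes with $E$ because $E(t_1-t_2)=0$. If $F,F'$ are the lowering operators on source and target, then $F'=F+t_1+t_2$ as differential operators, and $F'((t_1-t_2)g)=(t_1-t_2)(Fg+(t_1+t_2)g)-(t_1^2-t_2^2)g=(t_1-t_2)Fg$. Hence it also commutes with $H=[E,F]$.
\end{proof}

For $d\ge5$ we conclude that $W_{12}=(t_1-t_2)^5P(d-5,d-5,d)$ is a submodule of $P$ isomorphic to $V_{d-5}\otimes V_{d-5}\otimes V_d$. The same holds for $W_{13}$ and $W_{23}$ with the factors permuted, and \eqref{eq:J3} is a statement about $\mathfrak{sl}_2$-modules.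

\subsection{Which irreducible modules occur}

\begin{lemma}\label{lem:range}
For $d\ge9$, the module $S_3/J_3$ contains only $V_{3d-2k}$ with $0\le k\le8$.
\end{lemma}

\begin{proof}
As $(t_1-t_2)^5$ and $(t_1-t_3)^5$ are coprime,
\[
W_{12}\cap W_{13}=(t_1-t_2)^5(t_1-t_3)^5P(d-10,d-5,d-5).
\]
Its character is $\chi_{d-10}\chi_{d-5}^2$; for $d=9$ both the space and the product are $0$. The character of $P/(W_{12}+W_{13})$ is therefore
\[
\chi_d^3-2\chi_{d-5}^2\chi_d+\chi_{d-10}\chi_{d-5}^2=\chi_d\bigl(\chi_d^2-\chi_{d-5}^2\bigr)-\chi_{d-5}\bigl(\chi_d\chi_{d-5}-\chi_{d-5}\chi_{d-10}\bigr).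
\]
Apply \eqref{eq:CG} with $(a,b)=(d,d)$ to the first bracket and with $(a,b)=(d,d-5)$ to the second; the latter requires $d-5\ge4$. Then apply it with $(a,b)=(2d-2i,d)$. The character equals
\[
\sum_{i=0}^4\bigl(\chi_{2d-2i}\,\chi_d-\chi_{2d-2i-5}\,\chi_{d-5}\bigr)=\sum_{i=0}^4\sum_{j=0}^4\chi_{3d-2(i+j)} .
\]
So $P/(W_{12}+W_{13})$ contains only $V_{3d-2k}$ with $0\le k\le8$, and the same holds for its quotient $P/W$ and for the submodule $S_3/J_3$ of $P/W$.
\end{proof}

This is the only place in the proof of part (1) where $d\ge9$ is needed. It is also the reason for using fifth powers: $I_2=U^{(6)}$ as well, but the analog of \eqref{eq:CG} for sixth powers would require $d-6\ge5$.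

\subsection{The multiplicities}

\begin{lemma}\label{lem:mult}
Let $d\ge8$ and $0\le k\le8$. The multiplicity of $V_{3d-2k}$ in $S_3/J_3$ is at most $1$ for $k\in\{0,2,3,4,5,6\}$ and is $0$ for $k\in\{1,7,8\}$.
\end{lemma}

\begin{proof}
For $k\le8\le d$, every homogeneous polynomial of degree $k$ lies in $P$, and the cofactor of a fifth power has degree $k-5\le3\le d-5$, so it satisfies the degree bounds as well. Hence the degree $k$ part of $S_3/J_3$ is that of $(\Bbbk[t_1,t_2,t_3]/\mathfrak a)^{\mathfrak S_3}$, where $\mathfrak a$ is the ideal generated by the $(t_i-t_j)^5$. Put $\sigma=t_1+t_2+t_3$, $\xi=t_1-t_2$, $\eta=t_2-t_3$. Then $\Bbbk[t_1,t_2,t_3]=\Bbbk[\sigma]\otimes\Bbbk[\xi,\eta]$, the group $\mathfrak S_3$ fixes $\sigma$ and preserves $\Bbbk[\xi,\eta]$, and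
\[
(\Bbbk[t_1,t_2,t_3]/\mathfrak a)^{\mathfrak S_3}=\Bbbk[\sigma]\otimes C^{\mathfrak S_3},\qquad C=\Bbbk[\xi,\eta]/\bigl(\xi^5,\eta^5,(\xi+\eta)^5\bigr).
\]
As $3d-2k\ge0$, the multiplicity of $V_{3d-2k}$ is the dimension in degree $k$ minus the dimension in degree $k-1$, which is $\dim C_k^{\mathfrak S_3}$. It does not depend on $d$.

The ring $\Bbbk[t_1,t_2,t_3]^{\mathfrak S_3}=\Bbbk[\sigma]\otimes\Bbbk[\xi,\eta]^{\mathfrak S_3}$ is polynomial on generators of degrees $1,2,3$, so $\Bbbk[\xi,\eta]^{\mathfrak S_3}$ has Hilbert series $1/((1-q^2)(1-q^3))$, with coefficients $1,0,1,1,1,1$ in degrees $0,\dots,5$. Since $C^{\mathfrak S_3}$ is a quotient of this ring, the claim follows for $k\le5$. In degree $6$ the invariant ring has dimension $2$, and we compute in $C$. Modulo $(\xi^5,\eta^5)$ the degree $6$ part has the basis $\xi^4\eta^2,\xi^3\eta^3,\xi^2\eta^4$, and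
\[
\xi(\xi+\eta)^5\equiv10\xi^4\eta^2+10\xi^3\eta^3+5\xi^2\eta^4,\qquad\eta(\xi+\eta)^5\equiv5\xi^4\eta^2+10\xi^3\eta^3+10\xi^2\eta^4
\]
are independent, so $\dim C_6=1$. In degree $7$ the basis is $\xi^4\eta^3,\xi^3\eta^4$, and
\[
\xi^2(\xi+\eta)^5\equiv10\xi^4\eta^3+5\xi^3\eta^4,\qquad\eta^2(\xi+\eta)^5\equiv5\xi^4\eta^3+10\xi^3\eta^4
\]
are independent, so $C_7=0$ and hence $C_8=0$.
\end{proof}

The six modules that Lemma~\ref{lem:mult} allows have total dimension
\begin{equation}\label{eq:total}
\sum_{k\in\{0,2,3,4,5,6\}}(3d-2k+1)=6(3d+1)-40=18d-34 .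
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $d\ge9$. By Lemmas~\ref{lem:range} and \ref{lem:mult}, \eqref{eq:total} and \eqref{eq:R3}, $\dim S_3/J_3\le18d-34=\dim S_3/I_3$. Since $J_3\subset I_3$, we get $J_3=I_3$. Further $I_0=I_1=0$, $I_2=J_2$ by Lemma~\ref{lem:G}, and $I$ is generated in degrees at most $3$ by Proposition~\ref{prop:deg3}. Hence $I=J$. As $I$ is generated by $I_2$ and vanishes in lower degrees, the basis of $I_2$ in Lemma~\ref{lem:G} is a minimal generating set, and it spans all admissible $G_{i,j}$.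
\end{proof}

\section{The case $d=8$}\label{sec:eight}

Let $d=8$. Proposition~\ref{prop:deg3} and Lemma~\ref{lem:mult} still apply, but Lemma~\ref{lem:range} does not, and we must examine the modules $V_{24-2k}$ with $9\le k\le12$ directly. Put $\xi=t_1-t_2$, $\eta=t_2-t_3$, $\zeta=t_3-t_1$, so that $\xi+\eta+\zeta=0$, and let
\[
\mathcal D=\xi^4\eta^4\zeta^4 .
\]
It is symmetric and of degree $8$ in each variable, so $\mathcal D\in S_3$. No fifth power of a difference divides it.

\begin{proposition}\label{prop:eight}
For $d=8$, $I_3=J_3\oplus\Bbbk\mathcal D$.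
\end{proposition}

\begin{proof}
\emph{$\mathcal D\in I_3\setminus J_3$.} The polynomial $\mathcal D$ vanishes to order $12$ along the small diagonal, and the derivatives in \eqref{eq:I} have order $|\alpha|\le6$; so $\mathcal D\in I_3$. By Lemma~\ref{lem:equi}, $\mathcal D$ is the image of $1\in P(0,0,0)$ under a composition of equivariant maps, hence a nonzero $\mathfrak{sl}_2$-invariant. On the other hand $W_{12}\cong V_3\otimes V_3\otimes V_8$ contains no copy of $V_0$: we have $V_3\otimes V_3=V_6\oplus V_4\oplus V_2\oplus V_0$, and $V_a\otimes V_8$ contains $V_0$ only for $a=8$. The modules $W_{13}$ and $W_{23}$ are isomorphic to $W_{12}$, and $W$ is a quotient of the direct sum of the three. So $W$, and with it $J_3\subset W$, has no nonzero invariants.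

\emph{Multiplicities in $S_3$.} The degree $k$ part of $S_3$ has a basis indexed by the partitions of $k$ into at most three parts, each at most $8$. Without the last restriction the numbers are the coefficients of $1/((1-q)(1-q^2)(1-q^3))$, which for $k=8,\dots,12$ are $10,12,14,16,19$. A partition with largest part $l\ge9$ is determined by a partition of $k-l$ into at most two parts, and there are $1,1,2,2$ of these for $k-l=0,1,2,3$; so $0,1,2,4,6$ partitions must be removed. The dimensions are $10,11,12,12,13$, and $V_6,V_4,V_2,V_0$, which correspond to $k=9,10,11,12$, occur in $S_3$ with multiplicities $1,1,0,1$.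

\emph{$V_6$ and $V_4$ lie in $J_3$.} Consider
\[
g_9=\xi^6(t_1-t_3)(t_2-t_3)(t_1+t_2-2t_3)=-\xi\eta\zeta\cdot\xi^5(\eta-\zeta),\qquad g_{10}=\xi^6\eta^2\zeta^2 .
\]
The cofactors of $\xi^6$ have degree $2$ in $t_1$ and in $t_2$ and degree at most $4$ in $t_3$, so $g_9,g_{10}\in W_{12}$ and their $\mathfrak S_3$-averages lie in $J_3$ by \eqref{eq:J3}. The transposition $(12)$ acts by $\xi\mapsto-\xi$, $\eta\mapsto-\zeta$, $\zeta\mapsto-\eta$ and fixes $g_9$ and $g_{10}$, and the $3$-cycles permute $\xi,\eta,\zeta$ cyclically. So the averages are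
\[
-\tfrac13\,\xi\eta\zeta\bigl(\xi^5(\eta-\zeta)+\eta^5(\zeta-\xi)+\zeta^5(\xi-\eta)\bigr)\qquad\text{and}\qquad\tfrac13\,\xi^2\eta^2\zeta^2\bigl(\xi^4+\eta^4+\zeta^4\bigr).
\]
Both are nonzero: at $(\xi,\eta,\zeta)=(1,2,-3)$ the brackets equal $5-128+243=120$ and $1+16+81=98$. They are polynomials in the differences, hence killed by $E$, and they have degrees $9$ and $10$, hence weights $6$ and $4$. So $J_3$ contains the unique copies of $V_6$ and $V_4$ in $S_3$.

\emph{Conclusion.} The module $S_3/J_3$ contains at most the six modules of Lemma~\ref{lem:mult} and one copy of $V_0$. By \eqref{eq:total} and \eqref{eq:R3}, $\dim S_3/J_3\le\dim R_3+1$, that is, $\dim I_3/J_3\le1$. Since $\mathcal D\in I_3\setminus J_3$, the claim follows.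
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) and (3)]
We have $J=(I_2)$ for all $d\ge1$, by Lemma~\ref{lem:G} for $d\ge4$ and by Proposition~\ref{prop:small} for $d\le3$; so generation by the admissible $G_{i,j}$ and generation by quadrics are the same. It holds for $d\le3$ and fails for $4\le d\le7$ by Proposition~\ref{prop:small}, fails for $d=8$ by Proposition~\ref{prop:eight}, and holds for $d\ge9$ by part (1). This is part (2). The second sentence of part (3) is Proposition~\ref{prop:deg3}. For $d=8$, the space $I/\mathfrak mI$ has dimension $\binom42=6$ in degree $2$, dimension $1$ in degree $3$ by Proposition~\ref{prop:eight}, and vanishes in all other degrees. So $I$ is minimally generated by the six quadrics of Lemma~\ref{lem:G} and the cubic $\mathcal D$.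
\end{proof}

\begin{thebibliography}{1}

\bibitem{GW}
Alexandros Grosdos Koutsoumpelias and Markus Wageringel,
\emph{Moment ideals of local Dirac mixtures},
arXiv:1809.09934 (2018).

\end{thebibliography}
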